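\title{An infinite group of spread one}

\begin{abstract}
The spread of a group $G$ is the supremum of the integers $k$ such that for any $k$ nontrivial elements $g_1,\dots,g_k$ there is an element $h$ with $\langle g_i,h\rangle=G$ for all $i$. No finite group has spread exactly one. We show that the elements of Thompson's group $F$ that have the same slope at $0$ and at $1$ form an infinite group of spread one. More generally, every group between $F'$ and $F$ has spread $0$, $1$ or $\infty$; we determine which value occurs, and when the spread is one we describe exactly which tuples of elements have a common co-generator.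
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Spread}

Let $G$ be a group. An element $h\in G$ is a \emph{co-generator} of $g\in G$ if $\langle g,h\rangle=G$, and it is a \emph{common co-generator} of $g_1,\dots,g_k\in G$ if it is a co-generator of each $g_i$. The \emph{spread} $s(G)$ is the supremum of the integers $k\ge 0$ such that any $k$ nontrivial elements of $G$, not necessarily distinct, have a common co-generator. A list of elements can be lengthened by repeating an entry, so if $k$ has this property then so does every smaller integer. The group $G$ is called \emph{$\frac32$-generated} if every nontrivial element has a co-generator, that is, if $s(G)\ge1$.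

The spread measures how freely $G$ is generated by two elements: $s(G)\ge1$ says that the first generator may be prescribed, and $s(G)\ge k$ says that a single second generator can serve $k$ prescribed first generators at once. A cyclic group has spread $\infty$, because a generator is a co-generator of every element. In the Klein four-group, $h$ is a co-generator of a nontrivial element $g$ exactly when $h\notin\{1,g\}$; two nontrivial elements leave room for such an $h$ and all three together do not, so the spread is $2$. At the other extreme there is a simple obstruction.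

\begin{lemma}\label{lem:quotient}
If $N$ is a nontrivial normal subgroup of $G$ and $G/N$ is not cyclic, then $s(G)=0$.
\end{lemma}

\begin{proof}
Let $1\ne g\in N$. If $\langle g,h\rangle=G$, then $G/N$ is generated by $hN$.
\end{proof}

Burness, Guralnick and Harper proved that a finite group all of whose proper quotients are cyclic has spread at least $2$. By Lemma~\ref{lem:quotient}, a finite group is therefore $\frac32$-generated if and only if its spread is at least $2$, and no finite group has spread exactly $1$. This paper concerns the following question, posed in \cite{Golan}.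

\begin{quote}
\emph{Is there an infinite group $G$ with $s(G)=1$?}
\end{quote}

The finite case suggests a negative answer. A group of spread one needs an obstruction that blocks some pair of elements but no single element, and Lemma~\ref{lem:quotient} blocks single elements. Actions on an interval provide an obstruction of the right kind. Suppose that $G$ acts on $(0,1)$ and that no point is fixed by all of $G$. Then a co-generator of $g$ shares no fixed point with $g$. If no point is moved by both $g_1$ and $g_2$, then a common co-generator of $g_1$ and $g_2$ has no fixed point at all. So if every candidate is forced to have a fixed point, the pair is blocked, while for a single $g$ one can hope to place the fixed points of $h$ among the points that $g$ moves. We show that this happens inside Thompson's group $F$, so the answer to the question is yes.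

\subsection{Thompson's group $F$ and the results}

A \emph{dyadic} number is a rational number of the form $m/2^l$. Thompson's group $F$ consists of the increasing piecewise linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all of them dyadic, and with all slopes integer powers of $2$. Maps act on the left. We write $F'=[F,F]$ and
\[
\operatorname{supp}f=\{x\in(0,1): f(x)\ne x\},
\]
an open subset of $(0,1)$. By the chain rule, the slopes at the two endpoints define a homomorphism
\[
\pi\colon F\to\mathbb Z^2,\qquad \pi(f)=\bigl(\log_2 f'(0^+),\ \log_2 f'(1^-)\bigr).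
\]
We use three facts about $F$ \cite[Cor.~2.6, Thms~4.1 and 4.3]{CFP}.
\begin{itemize}
\item[(F1)] $F$ is generated by two elements.
\item[(F2)] $\pi$ is onto and its kernel is $F'$. Thus $F'$ consists of the elements of $F$ that are the identity near $0$ and near $1$.
\item[(F3)] Every nontrivial normal subgroup of $F$ contains $F'$.
\end{itemize}

Since $F/F'\cong\mathbb Z^2$, Lemma~\ref{lem:quotient} gives $s(F)=0$. To escape this obstruction we pass to smaller groups that still contain $F'$. By (F2), the subgroups $G$ with $F'\le G\le F$ correspond to the subgroups $A=\pi(G)$ of $\mathbb Z^2$, and $G=\pi^{-1}(A)$. For $(p,q)\in\mathbb Z^2\setminus\{(0,0)\}$ put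
\[
G_{p,q}=\pi^{-1}\bigl(\mathbb Z(p,q)\bigr),
\]
and define $\chi\colon G_{p,q}\to\mathbb Z$ by $\pi(f)=\chi(f)\,(p,q)$. By (F2), $\chi$ is an onto homomorphism with kernel $F'$. Replacing $(p,q)$ by $(-p,-q)$ does not change the group and replaces $\chi$ by $-\chi$.

\begin{theorem}\label{thm:main}
The group $G_{1,1}=\{f\in F: f'(0^+)=f'(1^-)\}$ is infinite and has spread $1$.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $F'\le G\le F$ and $A=\pi(G)$.
\begin{itemize}
\item If $A=\mathbb Z(p,q)$ with $pq>0$, then $s(G)=1$.
\item If $A=\mathbb Z(p,q)$ with $pq<0$, then $s(G)=\infty$.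
\item In all other cases $s(G)=0$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:tuples}
Let $pq>0$. Nontrivial elements $g_1,\dots,g_k\in G_{p,q}$ have a common co-generator if and only if $\bigcap_i\operatorname{supp}g_i\ne\emptyset$ or $\chi(g_i)\in\{1,-1\}$ for all $i$. The second condition implies the first, so the criterion is simply that the supports have a common point.
\end{theorem}

The sign of $pq$ decides whether the intermediate value theorem forces an element with $\chi\ne0$ to have a fixed point in $(0,1)$: it does when $pq>0$ and it does not when $pq<0$. Theorem~\ref{thm:tuples} says that for $pq>0$ fixed points are the only obstruction to a common co-generator, and Theorem~\ref{thm:class} says that for $pq<0$ no obstruction remains.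

The upper bounds on the spread are short (Section~\ref{sec:obstructions}). The work lies in constructing co-generators. Section~\ref{sec:criterion} gives three conditions under which a subgroup of $F$ contains $F'$, and each construction designs $h$, piece by piece, so that $\langle g_i,h\rangle$ meets them. Section~\ref{sec:one} treats a single element when $pq>0$; this shows the method in its simplest form and completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:chains} treats several elements at once and proves Theorem~\ref{thm:tuples}. Section~\ref{sec:infinite} treats $pq<0$ and completes the proof of Theorem~\ref{thm:class}.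

\section{Iteration and dyadic maps}\label{sec:tools}

\subsection{Supports and iteration}

\begin{lemma}\label{lem:dynamics}
Let $f\in F$.
\begin{itemize}
\item[(i)] The set $\operatorname{supp}f$ has finitely many components. If $(u,v)$ is one of them, then $f$ fixes $u$ and $v$, maps $(u,v)$ onto itself, and $f(x)-x$ has constant sign on $(u,v)$.
\item[(ii)] Let $0\le u<v\le1$ be fixed points of $f$ with $f(x)>x$ on $(u,v)$. For every compact $C\subset(u,v)$ and every $\delta>0$ we have $f^n(C)\subset(v-\delta,v)$ and $f^{-n}(C)\subset(u,u+\delta)$ for all large $n$.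
\item[(iii)] For $\psi\in F$ we have $\operatorname{supp}(\psi f\psi^{-1})=\psi(\operatorname{supp}f)$. In particular, if $\psi$ commutes with $f$, then $\psi$ permutes the fixed points of $f$ in $(0,1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) On each linear piece, $f$ fixes no point, one point or every point. So the fixed set of $f$ in $[0,1]$ is a finite union of points and closed intervals; it contains $0$ and $1$, and $\operatorname{supp}f$ is its complement. The endpoints of a component are fixed, so the increasing homeomorphism $f$ preserves the component, and $f(x)-x$ is continuous and nonzero on it.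

(ii) Let $C\subset[c,d]\subset(u,v)$. The sequence $f^n(c)$ increases and stays in $(u,v)$; its limit is a fixed point of $f$ in $(u,v]$, hence equals $v$. Now $f^n(C)\subset[f^n(c),v)$. In the same way $f^{-n}(d)$ decreases to $u$ and $f^{-n}(C)\subset(u,f^{-n}(d)]$.

(iii) The map $\psi f\psi^{-1}$ fixes $\psi(x)$ if and only if $f$ fixes $x$.
\end{proof}

When $f(x)<x$ on $(u,v)$, part (ii) applies to $f^{-1}$. We also note that $\langle g^{-1},h\rangle=\langle g,h\rangle$ and $\operatorname{supp}g^{-1}=\operatorname{supp}g$; in looking for co-generators we may therefore replace any given element by its inverse.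

\subsection{Dyadic maps}

We build elements of $F$ by gluing maps defined on subintervals. A \emph{dyadic interval} is an interval $[u,v]\subset\mathbb R$ with $u<v$ dyadic. A \emph{dyadic map} is an increasing piecewise linear homeomorphism between dyadic intervals with finitely many breakpoints, all dyadic, and slopes integer powers of $2$. The elements of $F$ are the dyadic maps $[0,1]\to[0,1]$.

A dyadic map $\varphi$ and its inverse send dyadic numbers to dyadic numbers. Indeed, on a linear piece $[c,d]$ we have $\varphi(x)=\varphi(c)+2^k(x-c)$, so if $\varphi(c)$ is dyadic then $x$ is dyadic exactly when $\varphi(x)$ is; induction over the pieces from left to right shows that each $\varphi(c)$ is dyadic. It follows that inverses and composites of dyadic maps, restrictions to dyadic subintervals, and maps glued from dyadic maps on adjacent intervals with adjacent images are again dyadic maps.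

\begin{lemma}\label{lem:exists}
There is a dyadic map between any two dyadic intervals.
\end{lemma}

\begin{proof}
It suffices to find a dyadic map $[0,1]\to[u,v]$ for every dyadic interval $[u,v]$. Write $v-u=m/2^l$ and cut $[u,v]$ into $m$ intervals of length $2^{-l}$. Cut $[0,1]$ into $m$ dyadic intervals whose lengths are powers of $2$, by halving one of the current pieces $m-1$ times in succession. Map the pieces of $[0,1]$ linearly, in order, onto those of $[u,v]$.
\end{proof}

Lemma~\ref{lem:exists} controls neither the slope at an endpoint, which determines $\pi$, nor the direction in which points move, which determines the fixed points. The next lemma controls both near a fixed endpoint.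

\begin{lemma}\label{lem:ends}
\begin{itemize}
\item[(L)] If $u<v<w$ are dyadic and $p\ge1$, there is a dyadic map $\lambda\colon[u,v]\to[u,w]$ with slope $2^p$ near $u$ and $\lambda(x)>x$ on $(u,v]$.
\item[(R)] If $v<w<z$ are dyadic and $q\ge1$, there is a dyadic map $\rho\colon[v,z]\to[w,z]$ with slope $2^{-q}$ near $z$ and $\rho(x)>x$ on $[v,z)$.
\end{itemize}
\end{lemma}

\begin{proof}
(L) Pick a dyadic $y\in(v,w)$ with $y-u<2(v-u)$ and put $\epsilon=2^{-p}(y-u)$, so that $\epsilon\le\frac12(y-u)<v-u$. Let $\lambda(u+t)=u+2^pt$ for $t\in[0,\epsilon]$; then $\lambda(u+\epsilon)=y$, and we continue by any dyadic map $[u+\epsilon,v]\to[y,w]$. On $(u,u+\epsilon]$ we have $\lambda(x)>x$ because $2^p>1$, and on $[u+\epsilon,v]$ we have $\lambda(x)\ge y>v\ge x$.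

(R) Part (L) gives $\lambda\colon[-z,-w]\to[-z,-v]$ with slope $2^q$ near $-z$ and $\lambda(t)>t$ on $(-z,-w]$. Put $\rho(x)=-\lambda^{-1}(-x)$. It maps $[v,z]$ onto $[w,z]$ with slope $2^{-q}$ near $z$, and $\lambda^{-1}(-x)<-x$ for $x\in[v,z)$ gives $\rho(x)>x$.
\end{proof}

\begin{lemma}\label{lem:bump}
Let $u<z$ be dyadic and $p,q\ge1$. There is a dyadic map $\beta\colon[u,z]\to[u,z]$ with $\beta(x)>x$ on $(u,z)$, slope $2^p$ near $u$ and slope $2^{-q}$ near $z$. Consequently no point of $(0,1)$ is fixed by all of $F'$, and $F'$ contains two nontrivial elements with disjoint supports.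
\end{lemma}

\begin{proof}
Choose dyadic $v<w$ in $(u,z)$ and glue $\lambda\colon[u,v]\to[u,w]$ to $\rho\colon[v,z]\to[w,z]$. If $[u,z]\subset(0,1)$, extending $\beta$ by the identity gives an element of $F'$ with support $(u,z)$, by (F2). Take $(u,z)$ to contain a given point, or take two disjoint such intervals.
\end{proof}

We call a map $\beta$ as in Lemma~\ref{lem:bump} a \emph{bump} on $[u,z]$.

\subsection{Small copies of $F$}

For a dyadic interval $J\subset(0,1)$ let $F_J$ be the group of elements of $F$ that are the identity outside $J$. Fix a dyadic map $\Theta\colon[0,1]\to J$. Sending $f\in F$ to the map that equals $\Theta f\Theta^{-1}$ on $J$ and the identity elsewhere is an isomorphism $F\to F_J$. Through it, (F1)--(F3) become: $F_J$ is generated by two elements; $F_J'$ consists of the elements of $F$ whose support has closure in $\operatorname{int}J$; and every nontrivial normal subgroup of $F_J$ contains $F_J'$.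

\section{Obstructions}\label{sec:obstructions}

\begin{proposition}\label{prop:zero}
Let $F'\le G\le F$ and $A=\pi(G)$. If $A$ is not of the form $\mathbb Z(p,q)$ with $pq\ne0$, then $s(G)=0$.
\end{proposition}

\begin{proof}
If $A$ is not cyclic, apply Lemma~\ref{lem:quotient} with $N=F'$, for which $G/N\cong A$. Otherwise $A=\mathbb Z(p,q)$ with $q=0$ or $p=0$; this includes $A=0$. If $q=0$, every element of $G$ has slope $1$ at the fixed point $1$ and so is the identity near $1$. Finitely many such elements are the identity on a common interval $[1-\eta,1]$, and so is the group that they generate. But $G\ge F'$ fixes no point of $(0,1)$ by Lemma~\ref{lem:bump}. Hence $G$ is not finitely generated, and no element has a co-generator. If $p=0$, the same argument applies at the endpoint $0$.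
\end{proof}

\begin{proposition}\label{prop:necessity}
Let $pq>0$ and let $g_1,\dots,g_k\in G_{p,q}$.
\begin{itemize}
\item[(i)] If the $g_i$ have a common co-generator, then $\bigcap_i\operatorname{supp}g_i\ne\emptyset$ or $\chi(g_i)\in\{1,-1\}$ for all $i$.
\item[(ii)] If $\chi(g_i)\in\{1,-1\}$ for all $i$, then $\bigcap_i\operatorname{supp}g_i\ne\emptyset$.
\item[(iii)] $s(G_{p,q})\le1$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $h$ be a common co-generator and $n=\chi(h)$. If $n=0$, then $\mathbb Z=\chi(\langle g_i,h\rangle)$ is generated by $\chi(g_i)$, so $\chi(g_i)=\pm1$ for all $i$. Let $n\ne0$. Near the endpoints,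
\[
h(x)-x=(2^{np}-1)\,x\quad\text{near }0,\qquad h(x)-x=(1-2^{nq})(1-x)\quad\text{near }1 .
\]
Since $pq>0$, the integers $np$ and $nq$ have the same sign, so $h(x)-x$ has opposite signs near $0$ and near $1$. By the intermediate value theorem $h$ fixes some $x\in(0,1)$. If $g_i$ fixed $x$, then so would $\langle g_i,h\rangle=G_{p,q}\ge F'$, contrary to Lemma~\ref{lem:bump}. Hence $x\in\bigcap_i\operatorname{supp}g_i$.

(ii) Near $0$ we have $g_i(x)=2^{\pm p}x$ with $p\ne0$, so all the supports contain an interval $(0,\eta)$.

(iii) By (i) and (ii), the two elements with disjoint supports from Lemma~\ref{lem:bump} have no common co-generator.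
\end{proof}

The hypothesis $pq>0$ enters only in the comparison of signs in (i). When $pq<0$ the two signs agree, and an element with $\chi=1$ may move all of $(0,1)$ in one direction.

\section{A criterion for containing $F'$}\label{sec:criterion}

To prove $\langle g,h\rangle=G_{p,q}$ we have to show that $H=\langle g,h\rangle$ contains $F'$. Fact (F3) produces $F'$ inside normal subgroups, and $H$ has no visible reason to be normal in $F$. The remedy is to work in a small copy $F_J$. If $H$ can imitate on $J$ every element of $F_J$, whatever it does outside $J$, then $H\cap F_J$ is normal in $F_J$. If moreover $H$ can squeeze any compact set into $J$, then statements about $F'$ reduce to statements about $F_J'$.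

\begin{lemma}\label{lem:key}
Let $H\le F$ and let $J\subset(0,1)$ be a dyadic interval such that
\begin{itemize}
\item[(a)] for each $f\in F_J$ there is $w\in H$ with $w(J)=J$ and $w|_J=f|_J$;
\item[(b)] for each compact $C\subset(0,1)$ there is $\psi\in H$ with $\psi(C)\subset\operatorname{int}J$;
\item[(c)] $H\cap F'\ne1$.
\end{itemize}
Then $F'\le H$. If in addition $H\le G_{p,q}$ and $H$ contains an element $h$ with $\chi(h)=1$, then $H=G_{p,q}$.
\end{lemma}

\begin{proof}
Let $L=H\cap F_J$. We first show, using (a), that $L$ is normal in $F_J$. Let $\ell\in L$, $f\in F_J$, and let $w$ be as in (a). Both $f\ell f^{-1}$ and $w\ell w^{-1}$ are the identity outside $J$, by Lemma~\ref{lem:dynamics}(iii), and they agree on $J$ because $f$, $w$ and $\ell$ preserve $J$ and $w|_J=f|_J$. So $f\ell f^{-1}=w\ell w^{-1}\in H\cap F_J=L$.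

Next, $L\ne1$. Take $1\ne d\in H\cap F'$ by (c). The closure of $\operatorname{supp}d$ is a compact subset of $(0,1)$ by (F2), so (b) gives $\psi\in H$ carrying it into $\operatorname{int}J$, and $1\ne\psi d\psi^{-1}\in L$. By (F3) for $F_J$ we get $F_J'\le L\le H$.

Now let $f\in F'$. By (b) again, some $\psi\in H$ carries the closure of $\operatorname{supp}f$ into $\operatorname{int}J$. Then $\psi f\psi^{-1}\in F_J'\le H$, so $f\in H$. Finally, if $\chi(h)=1$ and $f\in G_{p,q}$, then $fh^{-\chi(f)}\in\ker\chi=F'\le H$, so $f\in H$.
\end{proof}

The restrictions $w|_J$ of the elements $w\in H$ with $w(J)=J$ form a group. Hence, if $y_0,y_1$ generate $F_J$, condition (a) holds as soon as $H$ contains two elements that preserve $J$ and act on it as $y_0$ and $y_1$. This is how (a) is always verified below.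

\begin{remark}
Condition (b) cannot be dropped: $H=F_J$ satisfies (a) and (c) but fixes the endpoints of $J$. Nothing is lost by using the criterion, since $F'$ itself satisfies all three conditions for every $J$. For (a) take $w=f\in F_J\le F'$. For (b) let $C\subset[\alpha,\beta]\subset(0,1)$ and $[\alpha',\beta']\subset\operatorname{int}J$ be dyadic intervals, choose a dyadic interval $[u,z]\subset(0,1)$ containing both in its interior, glue dyadic maps $[u,\alpha]\to[u,\alpha']$, $[\alpha,\beta]\to[\alpha',\beta']$, $[\beta,z]\to[\beta',z]$, and extend by the identity.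
\end{remark}

\section{A co-generator for one element}\label{sec:one}

Let $p,q\ge1$ and $1\ne g\in G_{p,q}$. We look for a co-generator $h$ with $\chi(h)=1$; when $g\in F'$ there is no other choice up to inversion. Such an $h$ has fixed points in $(0,1)$, and $g$ must move all of them. We therefore confine them to one component $I$ of $\operatorname{supp}g$.

For condition (a), the single element $h$ has to supply two generators of $F_J$. If $J$ and $g(J)$ are disjoint, we may prescribe $h$ independently on them: the action of $h$ on $J$ gives one generator, and the action of $h$ on $g(J)$, carried back to $J$ by $g^{-1}$, gives the other. For condition (b) we need a point that attracts compact sets and that is sent into $\operatorname{int}J$. The leftmost fixed point $e$ of $h$ in $(0,1)$ attracts $(0,e)$, so we arrange that $g(e)\in\operatorname{int}J$. Figure~\ref{fig:one} shows the resulting configuration.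

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=1cm]
\draw (0,0)--(12,0);
\foreach \x/\y in {0/0,1.2/r,3/e,4/a,5/{g(e)},6/{a'},7/{g(a)},9/b,10.8/s,12/1}
  {\draw (\x,-0.08)--(\x,0.08); \node[below] at (\x,-0.08) {\small$\y$};}
\draw[line width=2.2pt] (4,0)--(6,0);
\draw[line width=2.2pt] (7,0)--(9,0);
\node at (-0.5,0.45) {$h$:};
\draw[->] (0.2,0.45)--(2.8,0.45);
\draw[->] (11.8,0.45)--(9.2,0.45);
\node at (3.5,0.45) {\small id};
\node at (5,0.45) {\small$y_0$};
\node at (6.5,0.45) {\small id};
\node at (8,0.45) {\small$gy_1g^{-1}$};
\node at (-0.5,-0.95) {$g$:};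
\draw[->] (1.4,-0.95)--(10.6,-0.95);
\end{tikzpicture}
\caption{A co-generator $h$ of $g$ in $G_{p,q}$ with $p,q\ge1$ (not to scale). The element $g$ moves the points of $I=(r,s)$ to the right. The thick intervals are $J=[a,a']$ and $g(J)=[g(a),b]$; the element $h$ preserves both, acts on them through generators $y_0,y_1$ of $F_J$, and pushes the points outside $[e,b]$ toward $[e,b]$.}
\label{fig:one}
\end{figure}

\begin{proposition}\label{prop:one}
If $pq>0$, then every nontrivial element of $G_{p,q}$ has a co-generator.
\end{proposition}

\begin{proof}
We may assume $p,q\ge1$. Let $1\ne g\in G_{p,q}$ and let $I=(r,s)$ be a component of $\operatorname{supp}g$. Replacing $g$ by $g^{-1}$ if necessary, $g(x)>x$ on $I$.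

\emph{Construction.} Choose a dyadic $e\in I$, then a dyadic $a\in(e,g(e))$, then a dyadic $a'\in(g(e),g(a))$. Put $J=[a,a']$ and $b=g(a')$. Then
\[
e<a<g(e)<a'<g(a)<g(a')=b,
\]
and all these points are dyadic and lie in $I$, because $g(I)=I$. So $J$ and $g(J)=[g(a),b]$ are disjoint and $g(e)\in\operatorname{int}J$. Let $y_0,y_1$ generate $F_J$. Define $h$ as follows:
\begin{itemize}
\item on $[0,e]$, a bump with slope $2^p$ near $0$;
\item on $[e,a]$ and on $[a',g(a)]$, the identity;
\item on $J$, the map $y_0$, and on $g(J)$, the map $gy_1g^{-1}$;
\item on $[b,1]$, the inverse of a bump with slope $2^{-q}$ near $1$.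
\end{itemize}
Each piece is a dyadic map of an interval onto itself, so $h\in F$. We have $\pi(h)=(p,q)$, that is, $h\in G_{p,q}$ and $\chi(h)=1$. Also $h(x)>x$ on $(0,e)$ and $h(x)<x$ on $(b,1)$, and $h$ fixes $e$ and $b$. We verify the conditions of Lemma~\ref{lem:key} for $H=\langle g,h\rangle$ and $J$.

\emph{Condition} (a). The element $h$ preserves $J$ and acts on it as $y_0$. For $x\in J$ we have $g(x)\in g(J)$, so $g^{-1}hg(x)=g^{-1}(gy_1g^{-1})g(x)=y_1(x)$. Thus $g^{-1}hg$ preserves $J$ and acts on it as $y_1$.

\emph{Condition} (b). Let $C\subset(0,1)$ be compact, say $C\subset[\alpha,\beta]$ with $0<\alpha<e$ and $b<\beta<1$. We move $C$ in four steps, each of the first three being an application of Lemma~\ref{lem:dynamics}(ii).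
\begin{enumerate}
\item Choose $\delta_0>0$ with $K=[e-\delta_0,b+\delta_0]\subset I$. As $n\to\infty$, $h^n(\alpha)\to e$ and $h^n(\beta)\to b$. So $h^n(C)\subset K$ for some $n$.
\item For large $m$ the compact interval $K'=g^{-m}(K)$ lies in $(r,e)\subset(0,e)$.
\item Since $a<g(e)$, there is $\delta>0$ with $g(e-\delta)>a$. For large $n'$ we have $h^{n'}(K')\subset(e-\delta,e)$.
\item Finally $g\bigl((e-\delta,e)\bigr)\subset(a,g(e))\subset\operatorname{int}J$.
\end{enumerate}
So $\psi=gh^{n'}g^{-m}h^n$ carries $C$ into $\operatorname{int}J$. Step 2 is where it matters that all of $[e,b]$ lies in one component of $\operatorname{supp}g$.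

\emph{Condition} (c). The commutator $[g,h]$ lies in $H\cap F'$. If it were trivial, then by Lemma~\ref{lem:dynamics}(iii) the increasing map $g$ would permute the fixed points of $h$ in $(0,1)$ and so fix the smallest one, $e$. But $g(e)>e$.

Lemma~\ref{lem:key} gives $H=G_{p,q}$.
\end{proof}

\begin{example}
Measure lengths in units of $\frac1{32}$, so that $[0,1]$ becomes $[0,32]$. Let $g\in F'$ be the identity outside $[8,24]$ and map $[8,12]$, $[12,16]$, $[16,24]$ linearly onto $[8,16]$, $[16,20]$, $[20,24]$, with slopes $2$, $1$, $\frac12$. Then $I=(8,24)$. Take $e=10$, so $g(e)=12$; take $a=11$, so $g(a)=14$; take $a'=13$, so $b=17$. Then $J=[11,13]$ and $g(J)=[14,17]$, and all the fixed points of $h$ other than the endpoints $0$ and $32$ lie in $[10,17]\subset I$. An element $g_2\in F'$ with support $(24,28)$ fixes $e$, so this $h$ is not a co-generator of $g_2$; by Proposition~\ref{prop:necessity}, when $pq>0$ no element is a co-generator of both $g$ and $g_2$.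
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An element $f\in F$ has $\pi(f)\in\mathbb Z(1,1)$ exactly when $f'(0^+)=f'(1^-)$. The group $G_{1,1}$ is infinite because $\chi$ maps it onto $\mathbb Z$. Propositions~\ref{prop:one} and \ref{prop:necessity}(iii) give $s(G_{1,1})=1$.
\end{proof}

\section{Chains, and several elements at once}\label{sec:chains}

\subsection{Storing generators in a map without fixed points}

The element $h$ of Section~\ref{sec:one} preserves $J$ and $g(J)$, so it fixes their endpoints. For several elements $g_1,\dots,g_k$ this is too wasteful. Every fixed point of a common co-generator in $(0,1)$ must be moved by every $g_i$, while $g_1(J)$ need not lie in the support of $g_2$; and if two of the supports are disjoint, as they may be when $pq<0$, then $h$ can have no fixed point in $(0,1)$ at all. We need to record generators of $F_J$ in a part of $h$ that moves every point.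

Suppose that $h$ is to map a small interval $Z_1$ onto $Z_2$, then $Z_2$ onto $Z_3$, and so on, where $Z_1<Z_2<\cdots$ are disjoint. The dyadic maps $Z_j\to Z_{j+1}$ are at our disposal. If $J$ and $g(J)$ are among the $Z_j$, some power $h^m$ maps $J$ onto $g(J)$, and we can arrange that it does so as $gy_0$. Then $g^{-1}h^m$ acts on $J$ as $y_0$. A third interval $g^2(J)$ yields $y_1$ in the same way; see Figure~\ref{fig:chain}. To avoid conflicts among these requirements we give each $Z_j$ a coordinate $\Theta_j\colon[0,1]\to Z_j$ and let $h$ be the identity in these coordinates; each requirement then fixes the coordinate of one interval only. We also include in the chain small neighborhoods of finitely many marked points, which a power of $h$ will then carry into $J$; this serves condition (b).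

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw (0,0)--(10.5,0);
\draw[line width=2.2pt] (1,0)--(2,0);
\draw[line width=2.2pt] (3.5,0)--(4.5,0);
\draw[line width=2.2pt] (6,0)--(7,0);
\draw[line width=2.2pt] (8.5,0)--(9.5,0);
\node[below] at (1.5,-0.05) {\small$Z_1=J$};
\node[below] at (4,-0.05) {\small$Z_2\ni t$};
\node[below] at (6.5,-0.05) {\small$Z_3=g(J)$};
\node[below] at (9,-0.05) {\small$Z_4=g^2(J)$};
\draw[->] (1.6,0.15) to[bend left=35] node[above] {\small$\mu$} (3.9,0.15);
\draw[->] (4.1,0.15) to[bend left=35] node[above] {\small$\mu$} (6.4,0.15);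
\draw[->] (6.6,0.15) to[bend left=35] node[above] {\small$\mu$} (8.9,0.15);
\draw[->] (1.6,-0.65) to[bend right=20] node[below] {\small$g$} (6.4,-0.65);
\draw[->] (6.6,-0.65) to[bend right=35] node[below] {\small$g$} (8.9,-0.65);
\end{tikzpicture}
\caption{A chain for one element $g$ and one marked point $t$. The map $\mu$ carries each thick interval onto the next and is chosen so that $\mu^2=gy_0$ and $\mu^3=g^2y_1$ on $J$, where $y_0,y_1$ generate $F_J$. If $h$ extends $\mu$, then $g^{-1}h^2$ and $g^{-2}h^3$ act on $J$ as $y_0$ and $y_1$.}
\label{fig:chain}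
\end{figure}

\begin{lemma}\label{lem:chain}
Let $g_1,\dots,g_k\in F$ with $k\ge1$, let $U\subset(0,1)$ be an open interval and $T\subset U$ a finite set. For each $i$ let $X_i\subset\operatorname{supp}g_i$ be a nonempty open interval with $X_i\cup g_i(X_i)\cup g_i^2(X_i)\subset U$. Then there are dyadic intervals $J_i\subset X_i$, pairwise disjoint dyadic intervals $Z_1<\dots<Z_N$ in $U$ with $N\ge3$, and a dyadic map
\[
\mu\colon[\min Z_1,\max Z_{N-1}]\to[\min Z_2,\max Z_N]
\]
with the following properties.
\begin{itemize}
\item[(i)] Each $J_i$ is one of the $Z_j$, and each point of $T$ lies in the interior of one of the $Z_j$. Each $Z_j$ contains a point of $T$ or equals $g_i^a(J_i)$ for some $i$ and some $a\in\{0,1,2\}$.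
\item[(ii)] $\mu(Z_j)=Z_{j+1}$ for $j<N$, and $\mu(x)>x$ on the whole domain of $\mu$.
\item[(iii)] If $h\in F$ and $h$ or $h^{-1}$ extends $\mu$, then for each $i$ condition \textup{(a)} of Lemma~\ref{lem:key} holds for $\langle g_i,h\rangle$ and $J_i$, and each $Z_j$ is mapped onto $J_i$ by some power of $h$.
\item[(iv)] If $u<\min Z_1$ and $z>\max Z_N$ are dyadic and $q\ge1$, then $\mu$ extends to a dyadic map $[u,z]\to[u,z]$ that moves every point of $(u,z)$ to the right and has slope $2^{-q}$ near $z$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The intervals.} Choose $x_1\in X_1,\dots,x_k\in X_k$ in turn so that the $3k$ points $g_i^a(x_i)$, $a\in\{0,1,2\}$, are pairwise distinct and not in $T$. This is possible. For fixed $i$ the three points are distinct: if $g_i(x_i)>x_i$, then applying $g_i$ gives $g_i^2(x_i)>g_i(x_i)$, and likewise with both inequalities reversed. If $S$ is the finite set consisting of $T$ and the points already chosen, $x_i$ only has to avoid the finite set $S\cup g_i^{-1}(S)\cup g_i^{-2}(S)$.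

Let $N=3k+|T|$ and choose $\delta>0$ so that the $\delta$-neighborhoods of these $N$ points are pairwise disjoint and lie in $U$. By continuity there is a dyadic interval $J_i\subset X_i$ around $x_i$ such that $g_i^a(J_i)$ lies in the $\delta$-neighborhood of $g_i^a(x_i)$ for $a=0,1,2$. Around each $t\in T$ choose a dyadic interval inside the $\delta$-neighborhood of $t$ with $t$ in its interior. List the $N$ disjoint dyadic intervals so obtained from left to right as $Z_1,\dots,Z_N$. Then (i) holds.

\emph{The map.} Let $y_{i,0},y_{i,1}$ generate $F_{J_i}$. Choose dyadic maps $\Theta_j\colon[0,1]\to Z_j$ as follows. If $Z_j$ is one of the $J_i$ or a neighborhood of a point of $T$, take any dyadic map. If $Z_b=J_i$, $Z_c=g_i(J_i)$ and $Z_d=g_i^2(J_i)$, put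
\begin{equation}\label{eq:coordinates}
\Theta_c=g_i\,y_{i,0}\,\Theta_b,\qquad \Theta_d=g_i^2\,y_{i,1}\,\Theta_b .
\end{equation}
Let $\mu=\Theta_{j+1}\Theta_j^{-1}$ on $Z_j$ for $j<N$, and on each gap $[\max Z_j,\min Z_{j+1}]$ with $j\le N-2$ let $\mu$ be any dyadic map onto the next gap $[\max Z_{j+1},\min Z_{j+2}]$. On $Z_j$ we have $\mu(x)\in Z_{j+1}$, which lies to the right of $Z_j$; on the gap after $Z_j$ we have $\mu(x)\ge\max Z_{j+1}>\min Z_{j+1}\ge x$. This is (ii).

\emph{Property} (iii). Since $\langle g_i,h\rangle=\langle g_i,h^{-1}\rangle$, we may assume that $h$ extends $\mu$. Then $h^{c-b}|_{Z_b}=\Theta_c\Theta_b^{-1}$ for all $b,c$: for $c\ge b$ the product of the maps $\Theta_{j+1}\Theta_j^{-1}$ telescopes, and the case $c<b$ follows by inversion. In particular $h^{c-b}(Z_b)=Z_c$. With $b,c,d$ as in \eqref{eq:coordinates} we get $h^{c-b}=g_iy_{i,0}$ and $h^{d-b}=g_i^2y_{i,1}$ on $J_i$. So $g_i^{-1}h^{c-b}$ and $g_i^{-2}h^{d-b}$ preserve $J_i$ and act on it as $y_{i,0}$ and $y_{i,1}$.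

\emph{Property} (iv). Glue to $\mu$ the maps $\lambda\colon[u,\min Z_1]\to[u,\min Z_2]$ and $\rho\colon[\max Z_{N-1},z]\to[\max Z_N,z]$ of Lemma~\ref{lem:ends}.
\end{proof}

\subsection{Common co-generators when $pq>0$}

With chains available, the co-generator can be given a single fixed point $e$ in $(0,1)$, which attracts all of $(0,1)$ and lies in every support. Condition (b) becomes simpler than in Section~\ref{sec:one}: a power of $h$ squeezes a compact set toward $e$, and $g_i$ then moves it to the marked point $g_i(e)$.

\begin{proof}[Proof of Theorem~\ref{thm:tuples}]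
We may assume $p,q\ge1$. By parts (i) and (ii) of Proposition~\ref{prop:necessity}, it remains to construct a common co-generator when $\bigcap_i\operatorname{supp}g_i\ne\emptyset$.

This intersection is open, so it contains a dyadic point $e$. Replacing some $g_i$ by their inverses, we have $g_i(e)>e$ for all $i$. Let $s_i$ be the right endpoint of the component of $\operatorname{supp}g_i$ that contains $e$, and put $X_i=(e,s_i)$. Then $g_i(X_i)=(g_i(e),s_i)\subset X_i$, hence also $g_i^2(X_i)\subset X_i$. Apply Lemma~\ref{lem:chain} with
\[
U=(e,1),\qquad T=\{g_1(e),\dots,g_k(e)\}.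
\]
Define $h$ on $[0,e]$ to be a bump with slope $2^p$ near $0$, and on $[e,1]$ to be the inverse of the extension of $\mu$ given by Lemma~\ref{lem:chain}(iv) with $u=e$, $z=1$ and slope $2^{-q}$ near $1$. Then $\pi(h)=(p,q)$, so $h\in G_{p,q}$ and $\chi(h)=1$. Moreover $h(x)>x$ on $(0,e)$, $h(e)=e$, $h(x)<x$ on $(e,1)$, and $h^{-1}$ extends $\mu$.

Fix $i$ and apply Lemma~\ref{lem:key} to $H=\langle g_i,h\rangle$ and $J_i$. Condition (a) holds by Lemma~\ref{lem:chain}(iii). For (b), let $C\subset[\alpha,\beta]$ with $0<\alpha<e<\beta<1$. By Lemma~\ref{lem:dynamics}(ii), $h^n(\alpha)\to e$ and $h^n(\beta)\to e$. Let $Z_j$ be the interval with $g_i(e)\in\operatorname{int}Z_j$. By continuity of $g_i$ at $e$ we have $g_ih^n(C)\subset\operatorname{int}Z_j$ for large $n$, and a power of $h$ maps $\operatorname{int}Z_j$ onto $\operatorname{int}J_i$. For (c), the commutator $[g_i,h]\in H\cap F'$ is nontrivial by Lemma~\ref{lem:dynamics}(iii), because $g_i$ moves the unique fixed point $e$ of $h$ in $(0,1)$. Hence $H=G_{p,q}$ for every $i$.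
\end{proof}

\section{Infinite spread when $pq<0$}\label{sec:infinite}

Let $p>0>q$. Now the supports of $g_1,\dots,g_k$ may be disjoint, so we take $h$ with $h(x)>x$ on all of $(0,1)$. Chains still give condition (a). Condition (b) is the new difficulty: $h$ has no attracting point inside $(0,1)$, and its powers only push compact sets toward $0$ or $1$. The squeezing has to come from a second element $\gamma$ and its conjugates under the powers of $h$.

\subsection{Squeezing with overlapping conjugates}

Suppose that $\gamma$ is the identity on $[0,r]$ and moves the points of $(r,s)$. A power of $\gamma$ pulls points of $(r,s)$ toward $r$ and leaves everything to the left of $r$ in place. If the translates $h^l\bigl((r,s)\bigr)$ overlap, then the conjugates of $\gamma$ can pass the right endpoint of an interval down from one translate to the next while its left endpoint stays fixed.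

\begin{lemma}\label{lem:contraction}
Let $H\le F$, let $J\subset(0,1)$ be a dyadic interval, and let $h,\gamma\in H$ and $0<r<s\le1$ satisfy:
\begin{itemize}
\item[(1)] $h(x)>x$ on $(0,1)$;
\item[(2)] $\gamma$ is the identity on $[0,r]$, and $(r,s)$ is a component of $\operatorname{supp}\gamma$;
\item[(3)] $h(r)<s$;
\item[(4)] $h^j(r)\in\operatorname{int}J$ for some $j\in\mathbb Z$.
\end{itemize}
Then condition \textup{(b)} of Lemma~\ref{lem:key} holds for $H$ and $J$.
\end{lemma}

\begin{proof}
Replacing $\gamma$ by $\gamma^{-1}$ if necessary, $\gamma(x)>x$ on $(r,s)$. For $l\in\mathbb Z$ put $r_l=h^l(r)$, $s_l=h^l(s)$ and $\gamma_l=h^l\gamma h^{-l}\in H$. By (1) and Lemma~\ref{lem:dynamics}(ii), $r_l$ is strictly increasing in $l$, tends to $0$ as $l\to-\infty$ and tends to $1$ as $l\to\infty$. By (3), $r_{l+1}<s_l$. By (2), $\gamma_l$ is the identity on $[0,r_l]$, fixes $s_l$, and satisfies $\gamma_l(x)>x$ on $(r_l,s_l)$; so its negative powers push compact subsets of $(r_l,s_l)$ toward $r_l$.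

It suffices to treat $C=[\alpha,\beta]\subset(0,1)$. Let $i$ be the integer with $r_i<\alpha\le r_{i+1}$. We claim that for every $l\ge i$ and every $\beta'$ with $\alpha\le\beta'<s_l$ there is $\varphi\in H$ with $\varphi(\alpha)=\alpha$ and $\varphi(\beta')<s_i$. For $l=i$ take $\varphi=1$. Let $l>i$. If $\beta'\le r_l$, then $\beta'<s_{l-1}$ and the claim for $l-1$ applies. Otherwise $\beta'\in(r_l,s_l)$, and since $r_l<s_{l-1}$ there is $m$ with $\gamma_l^{-m}(\beta')\in(r_l,s_{l-1})$. The map $\gamma_l^{-m}$ fixes $\alpha$, because $\alpha\le r_{i+1}\le r_l$. Apply the claim for $l-1$ to $\gamma_l^{-m}(\beta')$ and compose.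

Since $s_l>r_{l+1}\to1$, we have $\beta<s_l$ for some $l\ge i$, and the claim gives $\varphi\in H$ with $\varphi(C)=[\alpha,\varphi(\beta)]\subset(r_i,s_i)$. By (4), $h^{j-i}(r_i)=h^j(r)\in\operatorname{int}J$, so $h^{j-i}$ maps $(r_i,r_i+\eta)$ into $\operatorname{int}J$ for some $\eta>0$. For large $m$ we have $\gamma_i^{-m}\varphi(C)\subset(r_i,r_i+\eta)$, and $\psi=h^{j-i}\gamma_i^{-m}\varphi$ works.
\end{proof}

\begin{remark}
The overlap hypothesis (3) is needed. Suppose $\operatorname{supp}\gamma=(r,s)$ with $s\le h(r)$, and $H=\langle h,\gamma\rangle$. Then $\gamma$ fixes every $r_l$ and $h$ shifts them, so each element of $H$ maps $[r_0,r_1]$ onto some $[r_l,r_{l+1}]$. Such an interval does not fit into a neighborhood $J$ of $r_0$ that contains no other $r_l$, although (1), (2) and (4) hold.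
\end{remark}

\subsection{Finding $\gamma$}

If $g_i\in F'$, we can take $\gamma=g_i$, with $(r,s)$ the leftmost component of its support; placing $J_i$ inside $(r,s)$ and marking the point $r$ in the chain will give (3) and (4). If $n=\chi(g_i)>0$, then $g_i$ is not the identity near $0$, and the natural element of $F'$ to try is $\gamma=g_i^{-1}h^n$. Near $0$ we know $g_i$ exactly: it is multiplication by $2^{pn}$. So the beginning of $\operatorname{supp}\gamma$ is determined by the shape of $h$ near $0$, and one shape serves all the $g_i$. We let $h$ be multiplication by $2^p$ up to a small point $\epsilon$ and then lower the slope on the whole interval $[\epsilon,h(\epsilon)]$, so that $h^n$ falls behind $g_i$ on an interval long enough for (3).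

The smallest case is $p=n=1$. Let $g(x)=2x$ on $[0,2\epsilon]$, let $h(x)=2x$ on $[0,\epsilon]$ and $h(x)=x+\epsilon$ on $[\epsilon,2\epsilon]$. Then $\gamma=g^{-1}h$ is the identity on $[0,\epsilon]$, and $\gamma(x)=\frac12(x+\epsilon)<x$ on $(\epsilon,2\epsilon]$. So $r=\epsilon$, the component $(r,s)$ extends beyond $2\epsilon=h(r)$, and the point $h^2(r)=3\epsilon$ is the one to mark in the chain.

\begin{proposition}\label{prop:infinite}
If $pq<0$, then any nontrivial elements $g_1,\dots,g_k\in G_{p,q}$ have a common co-generator.
\end{proposition}

\begin{proof}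
We may assume $p>0>q$ and, replacing some $g_i$ by their inverses, $n_i=\chi(g_i)\ge0$ for all $i$.

\emph{The chain.} If $n_i=0$, then $g_i\in F'$; let $X_i=(r_i,s_i)$ be the leftmost component of $\operatorname{supp}g_i$, which exists by Lemma~\ref{lem:dynamics}(i). Then $r_i>0$, the map $g_i$ is the identity on $[0,r_i]$, and $g_i(X_i)=X_i$. If $n_i>0$, let $X_i$ be any nonempty open interval whose closure lies in $\operatorname{supp}g_i$. In both cases the sets $g_i^a(X_i)$, $a\in\{0,1,2\}$, are bounded away from $0$. Choose $\epsilon=2^{-m}$ so small that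
\begin{itemize}
\item all the sets $g_i^a(X_i)$, and the points $r_i$ with $n_i=0$, lie in $(2^{2p}\epsilon,1)$;
\item $g_i(x)=2^{pn_i}x$ on $[0,2^p\epsilon]$ whenever $n_i>0$.
\end{itemize}
Put
\[
\tau=2^p\epsilon+2^{p-1}(2^p-1)\epsilon=(2^{p-1}+2^{2p-1})\epsilon .
\]
The first expression shows $\tau>2^p\epsilon$ and the second shows $\tau<2^{2p}\epsilon$. Apply Lemma~\ref{lem:chain} with
\[
U=(2^p\epsilon,1),\qquad T=\{\tau\}\cup\{r_i:n_i=0\}.
\]
By Lemma~\ref{lem:chain}(i), every $Z_j$ that does not contain $\tau$ contains a point greater than $2^{2p}\epsilon>\tau$. Hence $\tau\in\operatorname{int}Z_1$.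

\emph{The element $h$.} Define $h$ by
\begin{itemize}
\item $h(x)=2^px$ on $[0,\epsilon]$, with image $[0,2^p\epsilon]$;
\item $h(x)=2^p\epsilon+2^{p-1}(x-\epsilon)$ on $[\epsilon,2^p\epsilon]$, with image $[2^p\epsilon,\tau]$;
\item any dyadic map $[2^p\epsilon,\min Z_1]\to[\tau,\min Z_2]$, where $2^p\epsilon<\min Z_1$ as $Z_1\subset U$, and $\tau<\min Z_2$ as $\tau\in Z_1$;
\item $h=\mu$ on $[\min Z_1,\max Z_{N-1}]$;
\item the map $\rho\colon[\max Z_{N-1},1]\to[\max Z_N,1]$ of Lemma~\ref{lem:ends}(R) with slope $2^{q}=2^{-|q|}$ near $1$.
\end{itemize}
Then $h\in F$ and $\pi(h)=(p,q)$, so $h\in G_{p,q}$ and $\chi(h)=1$. The last piece is where $q<0$ is used. We check that $h(x)>x$ on $(0,1)$. On $(0,\epsilon]$ this holds since $2^p>1$. On $[\epsilon,2^p\epsilon]$ the slope $2^{p-1}$ is at least $1$, so $h(x)-x\ge h(\epsilon)-\epsilon>0$. On $[2^p\epsilon,\min Z_1]$ we have $h(x)\ge\tau>\min Z_1\ge x$. The last two pieces are covered by Lemmas~\ref{lem:chain}(ii) and \ref{lem:ends}(R). We record that $h(\epsilon)=2^p\epsilon$, $h^2(\epsilon)=\tau$, and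
\begin{equation}\label{eq:behind}
h(y)=2^p\epsilon+2^{p-1}(y-\epsilon)<2^p\epsilon+2^p(y-\epsilon)=2^py\qquad\text{for }y\in(\epsilon,2^p\epsilon].
\end{equation}

Fix $i$ and let $H=\langle g_i,h\rangle$. Condition (a) for $H$ and $J_i$ holds by Lemma~\ref{lem:chain}(iii). We find $\gamma\in H\cap F'$ and $r<s$ satisfying (2)--(4) of Lemma~\ref{lem:contraction} with $J=J_i$.

\emph{Case $n_i=0$.} Take $\gamma=g_i$ and $(r,s)=(r_i,s_i)$; then (2) holds. Let $r_i\in\operatorname{int}Z_b$ and $J_i=Z_c$. Since $J_i\subset X_i=(r_i,s_i)$ lies to the right of $r_i$, we have $b<c$. Thus $h(r_i)\in Z_{b+1}$ gives $h(r_i)\le\max Z_c<s_i$, which is (3). A power of $h$ maps $\operatorname{int}Z_b$ onto $\operatorname{int}J_i$, which gives (4).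

\emph{Case $n=n_i>0$.} Take $\gamma=g_i^{-1}h^n$, which lies in $F'$ because $\chi(\gamma)=0$, and put $r=2^{-p(n-1)}\epsilon\le\epsilon$. Let $x\in[0,2^pr]$. Then $x\le2^p\epsilon$, so $g_i(x)=2^{pn}x$. For $0\le l\le n-2$ we have $2^{pl}x\le2^{p(n-1)}r=\epsilon$, so the first $n-1$ applications of $h$ to $x$ are all multiplications by $2^p$, and
\[
y:=h^{n-1}(x)=2^{p(n-1)}x .
\]
If $x\in[0,r]$, then $y\le\epsilon$ and $h^n(x)=2^py=g_i(x)$. If $x\in(r,2^pr]$, then $y\in(\epsilon,2^p\epsilon]$ and $h^n(x)<2^py=g_i(x)$ by \eqref{eq:behind}. So $\gamma$ is the identity on $[0,r]$ and moves every point of $(r,2^pr]$. The open set $\operatorname{supp}\gamma$ therefore has a component $(r,s)$ with $s>2^pr=h(r)$. This proves (2) and (3). Finally $h^{n-1}(r)=\epsilon$, so $h^{n+1}(r)=\tau\in\operatorname{int}Z_1$, and a power of $h$ maps $\operatorname{int}Z_1$ onto $\operatorname{int}J_i$; this is (4).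

In both cases Lemma~\ref{lem:contraction} gives (b), and (c) holds because $1\ne\gamma\in H\cap F'$. By Lemma~\ref{lem:key}, $H=G_{p,q}$. Since $h$ does not depend on $i$, it is a common co-generator of $g_1,\dots,g_k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $A=\mathbb Z(p,q)$ with $pq\ne0$, then $G=\pi^{-1}(A)=G_{p,q}$. For $pq>0$, Propositions~\ref{prop:one} and \ref{prop:necessity}(iii) give $s(G)=1$. For $pq<0$, Proposition~\ref{prop:infinite} holds for every $k$, so $s(G)=\infty$. The remaining cases are Proposition~\ref{prop:zero}.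
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFP}
Cannon, Floyd and Parry, \emph{Introductory notes on Richard Thompson's groups}, Enseign. Math. 42 (1996).

\bibitem{Golan}
Gili Golan, \emph{The ``spread'' of Thompson's group $F$}, arXiv:2402.19444 (2024).

\end{thebibliography}
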